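# Which finite abelian groups are linear symmetry groups of a transitive point set?

## 1. Four points in $\mathbb C$, four points in $\mathbb C^2$, eight points in $\mathbb C^2$

For a set $S\subseteq\mathbb C^d$, let $\operatorname{GL}(S)$ be the group of all linear maps of the linear span of $S$ to itself that permute $S$. It is called the linear symmetry group of $S$. We compute it three times.

First let $S=\{1,i,-1,-i\}\subseteq\mathbb C$. A linear map of $\mathbb C$ is multiplication by some $\lambda$, and if it permutes $S$, then $\lambda=\lambda\cdot 1\in S$. So $\operatorname{GL}(S)=\{1,i,-1,-i\}\cong C_4$, and it is transitive on $S$. The same argument with the $n$-th roots of unity gives $C_n$ for every $n\ge 1$.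

Now try to get the other group of order $4$. The natural set is $S=\{(\pm1,\pm1)\}\subseteq\mathbb C^2$, on which the diagonal matrices $\operatorname{diag}(\pm1,\pm1)\cong C_2^2$ act transitively. But the swap of the two coordinates also permutes $S$, so $\operatorname{GL}(S)$ is strictly larger than $C_2^2$. Stretching the square to a rectangle does not help, since the rectangle is a linear image of the square.

Third, replace the signs in the first coordinate by fourth roots of unity, to spoil the swap:
$$S=\{(i^k,\varepsilon):k=0,1,2,3,\ \varepsilon=\pm1\}\subseteq\mathbb C^2 .$$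
The eight matrices $\operatorname{diag}(i^k,\varepsilon)$ form a group $C_4\times C_2$ that is transitive on $S$. Is there anything else in $\operatorname{GL}(S)$? Let $T\in \operatorname{GL}(S)$ have rows $(p,q)$ and $(r,s)$. The first coordinate of $T(i^k,\varepsilon)$ has absolute value $1$, so
$$|p|^2+|q|^2+2\varepsilon\operatorname{Re}(p\,\overline q\, i^k)=1\qquad\text{for all }k,\varepsilon .$$
Comparing $\varepsilon=1$ with $\varepsilon=-1$ gives $\operatorname{Re}(p\overline q\,i^k)=0$ for all $k$, and $k=0,1$ together give $p\overline q=0$. In the same way $r\overline s=0$. The second coordinate $r i^k+s\varepsilon$ must be $\pm1$. If $s=0$, it would take four different values as $k$ varies, which is impossible. So $r=0$ and $s=\pm1$. As $T$ is invertible, $p\neq0$, hence $q=0$, and $p$ is a fourth root of unity. So $\operatorname{GL}(S)$ is exactly $C_4\times C_2$.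

This leads to the question of these notes. Following the reformulation in Erik Friese and Frieder Ladisch, "Classification of Affine Symmetry Groups of Orbit Polytopes", arXiv:1608.06539 (2016), a finite abelian group $G$ is called *generically closed with respect to some representation* $G\to\operatorname{GL}(d,\mathbb C)$ if there are $d$ and $S\subseteq\mathbb C^d$ such that $G\cong\operatorname{GL}(S)$ and $\operatorname{GL}(S)$ is transitive on $S$. This is a property of the abstract group $G$. Cyclic groups and $C_4\times C_2$ have it, as we just saw. Which finite abelian groups do not?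

The conjecture from that source is that exactly four groups fail: $C_2^2$, $C_2^3$, $C_2^4$ and $C_3\times C_3$. We prove that this is true.

## 2. Every transitive set is a set of character vectors

The first task is to parametrize all candidates $S$. We use standard facts about the character group $\hat G=\operatorname{Hom}(G,\mathbb C^*)$ of a finite abelian group $G$. It is isomorphic to $G$. Distinct characters are linearly independent as functions on $G$, and they are orthogonal for $\langle u,w\rangle=\sum_g u(g)\overline{w(g)}$. If $\Lambda\le\hat G$ is a subgroup such that only $g=1$ satisfies $\chi(g)=1$ for all $\chi\in\Lambda$, then $\Lambda=\hat G$. Every homomorphism $\hat G\to\mathbb C^*$ is evaluation at a unique $g\in G$.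

We write $G$ multiplicatively in general. Auxiliary abelian groups $\Gamma$ are written additively, and $\hat G$ will play the role of such a $\Gamma$. So $0\in\hat G$ is the trivial character, and when we add two elements of the group $\hat G$ we mean $(\chi+\psi)(g)=\chi(g)\psi(g)$.

For nonempty $A\subseteq\hat G$ put
$$v_g=(\chi(g))_{\chi\in A}\in\mathbb C^A,\qquad S_A=\{v_g:g\in G\},\qquad D_h=\operatorname{diag}(\chi(h))_{\chi\in A}.$$
Then $D_hv_g=v_{hg}$. The set $S_A$ spans $\mathbb C^A$, because a linear form $\sum_\chi c_\chi w_\chi$ vanishing on $S_A$ is a linear relation $\sum_{\chi} c_\chi\chi=0$, which forces $c=0$. If $A$ generates $\hat G$, then $g\mapsto v_g$ is injective, since $v_g=v_h$ means that all of $A$, hence all of $\hat G$, is trivial on $gh^{-1}$. In that case $h\mapsto D_h$ is injective too.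

In Section 1, the third set is $S_A$ for $G=C_4\times C_2$ and $A$ consisting of one character of order $4$ and one of order $2$ that together generate $\hat G$.

**Proposition 1.** Let $G$ be a nontrivial finite abelian group. There are $d$ and $S\subseteq\mathbb C^d$ with $\operatorname{GL}(S)\cong G$ transitive on $S$ if and only if there is a subset $A$ generating $\hat G$ with $\operatorname{GL}(S_A)=\{D_h:h\in G\}$.

*Proof.* If $A$ generates $\hat G$, then $\{D_h\}\cong G$ is transitive on $S_A$, which gives one direction.

Conversely, identify $G$ with $\operatorname{GL}(S)$, where $\operatorname{GL}(S)$ is transitive on $S$. As $G\ne1$, the set $S$ is nonempty. Fix $v\in S$, so $S=\{gv:g\in G\}$, and let $V$ be the span of $S$. If $gv=v$, then $g(hv)=h(gv)=hv$ for all $h$, so $g$ fixes $S$ pointwise, hence is the identity on $V$. Thus $G$ acts regularly on $S$.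

Decompose $V=\bigoplus_\chi V_\chi$ with $V_\chi=\{w:gw=\chi(g)w\text{ for all }g\}$. The projection onto $V_\chi$ along the other summands is $p_\chi=|G|^{-1}\sum_g\overline{\chi(g)}\,g$. Write $v_\chi=p_\chi v$. Since $V$ is spanned by the vectors $gv$ and $p_\chi(gv)=\chi(g)v_\chi$, we get $V_\chi=\mathbb Cv_\chi$. Let $A=\{\chi:v_\chi\ne0\}$. The $v_\chi$ with $\chi\in A$ form a basis of $V$. In this basis $V=\mathbb C^A$, $v=(1,\dots,1)$ and $gv=(\chi(g))_{\chi\in A}$. So $S=S_A$, and $g$ acts as $D_g$. As $G$ acts faithfully on $V$, only $g=1$ has $\chi(g)=1$ for all $\chi\in A$, so $A$ generates $\hat G$. $\square$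

So everything depends on the choice of a subset $A\subseteq\hat G$. The swap of the square now has a general form.

**Lemma 2.** Let $A$ generate $\hat G$, and let $1\neq\alpha\in\operatorname{Aut}(\hat G)$ with $\alpha(A)=A$. Then $\operatorname{GL}(S_A)$ contains some $T\ne1$ with $Tv_1=v_1$. In particular $\operatorname{GL}(S_A)\ne\{D_h\}$.

*Proof.* For fixed $g$, the map $\chi\mapsto\alpha(\chi)(g)$ is a homomorphism $\hat G\to\mathbb C^*$, so it is evaluation at a unique element $\sigma(g)$: we have $\chi(\sigma(g))=\alpha(\chi)(g)$ for all $\chi$. Clearly $\sigma$ is a homomorphism. If $\sigma(g)=1$, then every character in $\alpha(\hat G)=\hat G$ is trivial on $g$, so $g=1$. Hence $\sigma\in\operatorname{Aut}(G)$. The coordinate permutation $(Tw)_\chi=w_{\alpha(\chi)}$ of $\mathbb C^A$ satisfies $Tv_g=(\alpha(\chi)(g))_\chi=v_{\sigma(g)}$, so it permutes $S_A$, and $Tv_1=v_1$. As $A$ generates $\hat G$, $\alpha$ is not the identity on $A$, so $T\ne1$. Finally $D_hv_1=v_h$ equals $v_1$ only for $h=1$, so $T$ is not any $D_h$. $\square$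

For $C_2^2$ this settles the matter by hand. A generating set $A$ contains two or three of the three nonzero elements of $\hat G\cong C_2^2$. In the first case the automorphism swapping these two preserves $A$, and in the second case every automorphism does. So $C_2^2$ does not have the property.

## 3. Four characters of $C_6$: no automorphism, too many symmetries

Lemma 2 suggests a plan: find a generating set $A\subseteq\hat G$ that no nontrivial automorphism of $\hat G$ preserves, and hope that $\operatorname{GL}(S_A)=\{D_h\}$. The following example shows where this plan breaks.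

Let $G=C_6=\langle t\rangle$, $\zeta=e^{2\pi i/6}$, and let $j\in\mathbb Z/6$ stand for the character $t^k\mapsto\zeta^{jk}$. Take $A=\{1,2,3,5\}$. It generates $\mathbb Z/6$. The only nontrivial automorphism of $\mathbb Z/6$ is $-1$, and it moves $2\in A$ to $4\notin A$. So no nontrivial automorphism preserves $A$.

The set $S_A$ consists of the six vectors $v_k=(\zeta^k,\zeta^{2k},\zeta^{3k},\zeta^{5k})$, which span $\mathbb C^4$. So their linear relations $\sum_kc_kv_k=0$ form a space of dimension $2$. The choice $c_k=1$ is a relation, since $\sum_k\zeta^{jk}=0$ for $j=1,2,3,5$. The choice $c_k=\zeta^{2k}$ is a relation as well, since $\sum_k\zeta^{(j+2)k}=0$: the exponents $j+2=3,4,5,7$ are nonzero modulo $6$. These two span all relations, and both satisfy $c_k=c_{k+3}$.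

Therefore the permutation that swaps $v_0$ and $v_3$ and fixes the other four vectors preserves all linear relations. So it is induced by a linear map $T$ of $\mathbb C^4$. This $T$ lies in $\operatorname{GL}(S_A)$, is not the identity, and fixes $v_1$, so it is not a $D_h$. With the swaps of $v_1,v_4$ and of $v_2,v_5$ and the rotation $v_k\mapsto v_{k+1}$ we find a group of order $24$ inside $\operatorname{GL}(S_A)$.

The point is that $T$ induces on $G$ a permutation unrelated to any automorphism. To control $\operatorname{GL}(S_A)$ we must deal with arbitrary permutations of the set $G$.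

## 4. Two products on functions, and the subsets that generate everything

Let $A$ generate $\hat G$, let $T\in\operatorname{GL}(S_A)$, and write $Tv_g=v_{\pi(g)}$ with a permutation $\pi$ of the set $G$. Let $P$ be the operator $u\mapsto u\circ\pi$ on $\mathbb C^G$. We want to show that $P$ sends each character to a multiple of itself. Therefore we ask which operators that are diagonal in the basis of characters commute with $P$. For $f\in\mathbb C^{\hat G}$ let $M_f$ be the operator on $\mathbb C^G$ with
$$M_f\chi=f(\chi)\,\chi\qquad(\chi\in\hat G).$$

For a finite abelian group $\Gamma$ and $f,f'\in\mathbb C^\Gamma$, let $ff'$ be the pointwise product and let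
$$(f*f')(z)=\sum_{x+y=z}f(x)f'(y)$$
be the convolution. Write $1_A$ for the indicator function of $A$, $\delta_x=1_{\{x\}}$, and $1$ for the constant function.

**Proposition 3.** The set $\mathcal E=\{f\in\mathbb C^{\hat G}:M_fP=PM_f\}$ is a linear subspace that contains $1$, $\delta_0$ and $1_A$ and is closed under pointwise product and convolution.

*Proof.* **Step 1.** *We show that $P$ preserves the span of $A$.* Let $W=\operatorname{span}(A)\subseteq\mathbb C^G$. Reading $Tv_g=v_{\pi(g)}$ in the coordinate $\chi\in A$, we get $\chi(\pi(g))=\sum_{\psi\in A}T_{\chi\psi}\psi(g)$ for all $g$, so $P\chi=\chi\circ\pi\in W$. Hence $PW\subseteq W$, and $PW=W$ because $P$ is invertible. As $P$ permutes coordinates, it is unitary for $\langle\cdot,\cdot\rangle$, so $PW^\perp=W^\perp$.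

**Step 2.** *We check the three generators.* $M_1$ is the identity. Characters are orthogonal, so $M_{1_A}$ is the orthogonal projection onto $W$, and it commutes with $P$ by Step 1. Likewise $M_{\delta_0}$ is the orthogonal projection onto the constants, and $P$ fixes every constant, hence preserves their orthogonal complement. So $1,1_A,\delta_0\in\mathcal E$.

**Step 3.** *We check the pointwise product.* Clearly $\mathcal E$ is a linear space. Since $M_{ff'}=M_fM_{f'}$, it is closed under pointwise product.

**Step 4.** *We check convolution, by translating membership in $\mathcal E$ into a statement about kernels.* Put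
$$k_f(g,h)=|G|^{-1}\sum_{\chi}f(\chi)\chi(g)\overline{\chi(h)} .$$
Then $(M_fu)(g)=\sum_hk_f(g,h)u(h)$, because for $u=\psi\in\hat G$ orthogonality turns the right side into $f(\psi)\psi(g)$. So
$$(PM_fu)(g)=\sum_hk_f(\pi(g),\pi(h))\,u(\pi(h)),\qquad (M_fPu)(g)=\sum_hk_f(g,h)\,u(\pi(h)),$$
where in the first sum we renamed the summation variable $h$ to $\pi(h)$. As $u\circ\pi$ is arbitrary,
$$f\in\mathcal E\iff k_f(\pi(g),\pi(h))=k_f(g,h)\ \text{ for all }g,h\in G. \tag{1}$$
This condition survives pointwise multiplication of kernels. And the product of two kernels is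
$$k_f(g,h)\,k_{f'}(g,h)=|G|^{-2}\sum_{\chi,\psi}f(\chi)f'(\psi)\,(\chi+\psi)(g)\,\overline{(\chi+\psi)(h)}=|G|^{-1}k_{f*f'}(g,h).$$
So if $f,f'\in\mathcal E$, then $f*f'\in\mathcal E$. $\square$

We know almost nothing about $\pi$, but we know three functions in $\mathcal E$ and two ways to make new ones. This suggests the following definition.

**Definition.** For $A\subseteq\Gamma$ let $\mathcal D_\Gamma(A)$ be the smallest linear subspace of $\mathbb C^\Gamma$ that contains $1$, $\delta_0$ and $1_A$ and is closed under pointwise product and convolution. Call $A$ *full in $\Gamma$* if $A$ generates $\Gamma$ and $\mathcal D_\Gamma(A)=\mathbb C^\Gamma$.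

**Example (full).** Let $\Gamma=\mathbb Z/7$ and $A=\{1,2\}$. Then $1_A*1_A=\delta_2+2\delta_3+\delta_4$, and its pointwise product with $1_A$ is $\delta_2$. So $\delta_2\in\mathcal D_\Gamma(A)$, hence $\delta_1=1_A-\delta_2\in\mathcal D_\Gamma(A)$, and the convolution powers of $\delta_1$ give every $\delta_x$. So $A$ is full.

**Example (not full).** Let $\Gamma=\mathbb Z/6$ and $A=\{1,2,3,5\}$ as in Section 3. Then $\delta_4=1-1_A-\delta_0$, $\delta_2=\delta_4*\delta_4$ and $o:=1_{\{1,3,5\}}=1_A-\delta_2$ lie in $\mathcal D_\Gamma(A)$. The span of $\delta_0,\delta_2,\delta_4,o$ contains $1,\delta_0,1_A$, is closed under pointwise product, and is closed under convolution because $\delta_{2j}*o=o$ and $o*o=3(\delta_0+\delta_2+\delta_4)$. So $\mathcal D_\Gamma(A)$ is this span, of dimension $4$, and $A$ is not full. The algebra cannot tell $1$, $3$ and $5$ apart.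

For a subset $A\subseteq G$ let $\operatorname{Cay}(G,A)$ be the digraph with vertex set $G$ and an arc $y\to x$ exactly if $x-y\in A$ (with $G$ written additively). Translations are automorphisms of it. For instance, $\operatorname{Cay}(\mathbb Z/n,\{1\})$ is a directed cycle for $n\ge3$, and its only automorphisms are the rotations, which are the translations.

**Theorem 4.** For a finite abelian group $G$ the following are equivalent:

* (a) there are $d$ and $S\subseteq\mathbb C^d$ with $\operatorname{GL}(S)\cong G$ and $\operatorname{GL}(S)$ transitive on $S$;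
* (b) $G$ has a subset $A$ such that the only automorphisms of the digraph $\operatorname{Cay}(G,A)$ are the translations;
* (c) $G$ has a full subset;
* (d) $G\not\cong C_2^2,\ C_2^3,\ C_2^4,\ C_3^2$.

The implication (d)$\Rightarrow$(a) is the conjecture. The equivalence of (b) and (d) recovers the abelian case of Babai's theorem on digraphical regular representations, which is not used. We prove (c)$\Rightarrow$(a) and (c)$\Rightarrow$(b) in Section 5, (d)$\Rightarrow$(c) in Sections 6 to 8, and (a)$\Rightarrow$(d) and (b)$\Rightarrow$(d) in Section 9.

## 5. A full subset leaves only translations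

**Proposition 5.** (c) implies (a).

*Proof.* If $G$ is trivial, (a) holds with $S=\{1\}\subseteq\mathbb C$. So let $G\neq1$. As $G\cong\hat G$, there is a full subset $A$ of $\hat G$, and $A\ne\emptyset$ because $A$ generates $\hat G$. By Proposition 1 it suffices to show that each $T\in\operatorname{GL}(S_A)$ is some $D_h$.

Write $Tv_g=v_{\pi(g)}$. The space $\mathcal E$ of Proposition 3 contains $\mathcal D_{\hat G}(A)=\mathbb C^{\hat G}$, so $P$ commutes with $M_{\delta_\chi}$ for every $\chi$. Hence $P\chi=PM_{\delta_\chi}\chi=M_{\delta_\chi}P\chi\in\mathbb C\chi$, that is, $\chi\circ\pi=c_\chi\chi$ with a scalar $c_\chi$. Evaluating at $1\in G$ gives $c_\chi=\chi(\pi(1))$. So $\chi(\pi(g))=\chi(\pi(1)g)$ for all $\chi\in\hat G$, and therefore $\pi(g)=\pi(1)g$. So $T$ agrees with $D_{\pi(1)}$ on the spanning set $S_A$, and $T=D_{\pi(1)}$. $\square$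

**Proposition 6.** (c) implies (b).

*Proof.* Let $A$ be full in $\Gamma=G$ and let $h$ be an automorphism of $\operatorname{Cay}(\Gamma,A)$. Let $\mathcal E'$ be the set of $f\in\mathbb C^\Gamma$ with $f(h(x)-h(y))=f(x-y)$ for all $x,y$; compare (1). It is a linear space closed under pointwise product. It contains $1$, it contains $\delta_0$ because $h$ is injective, and it contains $1_A$ because $h$ preserves arcs and non-arcs. It is closed under convolution, since $(f*f')(x-y)=\sum_zf(x-z)f'(z-y)$, so, summing over $h(z)$ instead of $z$,
$$(f*f')(h(x)-h(y))=\sum_zf(h(x)-h(z))f'(h(z)-h(y))=\sum_zf(x-z)f'(z-y).$$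
So $\mathcal E'=\mathbb C^\Gamma$. Taking $f=\delta_{x-y}$ gives $h(x)-h(y)=x-y$ for all $x,y$, so $h$ is a translation. $\square$

From now on the problem is purely combinatorial: find full subsets.

## 6. Level sets, thin elements, and adjoining one element

Let $\mathcal D=\mathcal D_\Gamma(A)$. Call $Y\subseteq\Gamma$ a *$\mathcal D$-set* if $1_Y\in\mathcal D$, and call $x\in\Gamma$ *thin* if $\delta_x\in\mathcal D$. In the second example of Section 4, the thin elements are $0,2,4$, and $\{1,3,5\}$ is a $\mathcal D$-set. Since the $\delta_x$ span $\mathbb C^\Gamma$, a generating set $A$ is full if and only if all elements of $\Gamma$ are thin. Three facts make it practical to find thin elements.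

**(F1)** *If $f\in\mathcal D$, then every level set of $f$ is a $\mathcal D$-set, and $\mathcal D$-sets are closed under Boolean operations.* If $c$ is a value of $f$, choose a polynomial $p$ with $p(c)=1$ that vanishes at all other values of $f$ (Lagrange interpolation). Then $p(f)$ is the indicator function of $\{f=c\}$, and it lies in $\mathcal D$, because $\mathcal D$ contains $1$ and is closed under pointwise product. For the Boolean operations, use $1_{Y\cap Z}=1_Y1_Z$ and $1_{\Gamma\setminus Y}=1-1_Y$.

**(F2)** *The thin elements form a subgroup. If $x$ is thin and $Y$ is a $\mathcal D$-set, then $Y+x$ is a $\mathcal D$-set.* We have $\delta_x*\delta_y=\delta_{x+y}$, $0$ is thin, and a nonempty subset of a finite group that is closed under addition is a subgroup. Moreover $\delta_x*1_Y=1_{Y+x}$.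

**(F3)** *If $B$ is a $\mathcal D$-set and $N=\langle B\rangle$, then $N$ is a $\mathcal D$-set, and every function in $\mathcal D_N(B)$, extended by $0$ to $\Gamma$, lies in $\mathcal D$.* The $k$-fold convolution power of $\delta_0+1_B$ is positive exactly on the sums of at most $k$ elements of $B$. In a finite group, for large $k$, these are all elements of $N$. So $N$ is the complement of a level set of a function in $\mathcal D$. Now consider the set of all $f\in\mathbb C^N$ whose extension by $0$ lies in $\mathcal D$. It is a linear space that contains $1_N$, $\delta_0$, $1_B$, and it is closed under both products, since extension by $0$ respects both. So it contains $\mathcal D_N(B)$.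

We want to build full subsets by induction: from a full subset $C$ of $N$, make one of $G=\langle N,x\rangle$. The first attempt is $A=C\cup\{x\}$. It fails already for $N=\langle a\rangle\cong C_3$, $C=\{a\}$ and $G=N\times\langle x\rangle\cong C_3^2$. Here $C$ is full in $N$, since $a$ is thin. But the automorphism swapping $a$ and $x$ preserves $A=\{a,x\}$, so it is an automorphism of $\operatorname{Cay}(G,A)$ that fixes $0$, and by the proof of Proposition 6 the set $A$ is not full. What is missing is a way to recognize the new element $x$ inside $A$.

The remedy is to pass from $C$ to its complement in $N\setminus\{0\}$. The complement generates the same algebra, but it can be so large that each of its elements is a sum of two of its elements, while $x$ is not a sum of two elements of $A$. Then $1_A*1_A$ recognizes $x$. Afterwards the new set $A$ has to be small in $G$ again, so that the step can be repeated. The following size conditions make this work.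

**Definition.** Call $C$ a *seed* in $\Gamma$ if $C\subseteq\Gamma\setminus\{0\}$ is full in $\Gamma$ and $2\le|C|<\tfrac12|\Gamma|-1$.

For example, $\{1,2\}$ is a seed in $\mathbb Z/7$: it is full by Section 4, and $2<\frac72-1$.

**Lemma 7 (Growth Lemma).** If $N$ has a seed $C$ and $G=\langle N,x\rangle$ is a finite abelian group with $x\notin N$, then $G$ has a seed. Consequently every finite abelian group containing a subgroup with a seed has a seed.

*Proof.* Put $B=N\setminus(C\cup\{0\})$ and $A=B\cup\{x\}$. Then $0\notin A$.

**Step 1.** *We check that $B$ is full in $N$.* We have $|B|=|N|-|C|-1>\frac12|N|$, so $B$ lies in no proper subgroup and generates $N$. As functions on $N$, $1_C=1-\delta_0-1_B\in\mathcal D_N(B)$, so $\mathcal D_N(B)\supseteq\mathcal D_N(C)=\mathbb C^N$.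

**Step 2.** *We show that every $y\in N$ is a sum of two elements of $B$.* There are $|C|+1$ elements $z\in N$ with $z\notin B$, and $|C|+1$ elements $z\in N$ with $y-z\notin B$. Since $2(|C|+1)<|N|$, some $z\in N$ is of neither kind, and $y=z+(y-z)$.

**Step 3.** *We single out $x$ inside $A$.* Let $\mathcal D=\mathcal D_G(A)$ and $r=1_A*1_A\in\mathcal D$. By Step 2, $r(b)\ge1$ for all $b\in B$. We claim $r(x)=0$. Suppose $x=y+z$ with $y,z\in A$. If $y,z\in B$, then $x\in N$, which is false. If one summand equals $x$, then the other is $0\notin A$, again impossible. So $\{x\}=A\cap\{r=0\}$ is a $\mathcal D$-set by (F1), that is, $x$ is thin.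

**Step 4.** *We conclude that $A$ is full in $G$.* By Step 3, $B=A\setminus\{x\}$ is a $\mathcal D$-set. By (F3) and Step 1, $\mathcal D$ contains $\delta_y$ for every $y\in N$. So the thin elements contain $N$ and $x$, and by (F2) they are all of $G$. Also $A$ generates $G$.

**Step 5.** *We check the sizes.* We have $|A|=|N|-|C|$ and $|N|\le\frac12|G|$. So $|A|\le|N|-2\le\frac12|G|-2<\frac12|G|-1$, which uses $|C|\ge2$. From $|C|<\frac12|N|-1$ we get $|A|>\frac12|N|+1>2$. So $A$ is a seed in $G$.

For the last claim, adjoin elements to the subgroup one at a time until the whole group is reached. $\square$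

## 7. Seeds in $C_n$ with $n\ge7$, in five small products, and in $C_2^5$

**Lemma 8 (Seeds Lemma).** The following groups have seeds: $C_n$ ($n\ge7$); $C_4\times C_2$; $C_6\times C_2$; $C_6\times C_3$; $C_5\times C_5$; $C_3^3$; $C_2^5$.

*Proof.* Each set $C$ below generates its group $\Gamma$, omits $0$ and has at least two elements. In the order of the list, the upper size conditions read $2<\frac n2-1$ (true for $n\ge7$), $2<3$, $2<5$, $3<8$, $3<11.5$, $6<12.5$ and $13<15$. It remains to show, in each case, that all elements are thin for $\mathcal D=\mathcal D_\Gamma(C)$. By (F2), it suffices that a generating set is thin. Put $r=1_C*1_C$, so $r(y)$ is the number of pairs $(u,v)\in C\times C$ with $u+v=y$.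

**The group $C_n=\langle g\rangle$, $n\ge7$.** This is the computation made for $\mathbb Z/7$. Let $C=\{g,2g\}$. Then $r=\delta_{2g}+2\delta_{3g}+\delta_{4g}$, so $r(2g)=1$ and $r(g)=0$. So $2g$ and $g$ are thin.

**The groups $C_n\times C_2=\langle g\rangle\times\langle x\rangle$, $n\in\{4,6\}$.** Let $C=\{g,x\}$. Since $2x=0$, we have $r=\delta_{2g}+\delta_0+2\delta_{g+x}$ with $2g,0,g+x$ distinct, so $g+x$ is thin as the only point where $r=2$. Hence $C+(g+x)=\{2g+x,\,g\}$ is a $\mathcal D$-set. Here $2g+x\neq x$ because $2g\ne0$, and $2g+x\ne g$ because $g+x\ne0$. So this set meets $C$ exactly in $g$, and $g$ is thin. Then $x=(g+x)-g$ is thin.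

**The groups $\langle g\rangle\times\langle x\rangle=C_6\times C_3$ or $C_5\times C_5$.** Let $C=\{g,2g,x\}$. Then
$$r=\delta_{2g}+\delta_{4g}+\delta_{2x}+2\delta_{3g}+2\delta_{g+x}+2\delta_{2g+x}.$$
We evaluate $r$ on $C$. None of $4g,2x,3g,g+x,2g+x$ equals $2g$, so $r(2g)=1$. None of the six points equals $g$, because $2g$ and $3g$ are nonzero (so $3g\ne g$ and $4g\neq g$) and $2x\ne0$. So $r(g)=0$. None of the six points equals $x$ either, since $2x\ne x$, the points $2g,3g,4g$ lie in $\langle g\rangle$, and $g,2g\neq0$. So $r(x)=0$. Therefore $2g$ is thin and $E=\{g,x\}$ is a $\mathcal D$-set. Next, $1_E*1_E=\delta_{2g}+\delta_{2x}+2\delta_{g+x}$ with three distinct points, so $g+x$ is thin. Hence $2x=2(g+x)-2g$ is thin. As $x$ has odd order, $x$ is a multiple of $2x$, so $x$ is thin, and then $g=(g+x)-x$ is thin.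

**The group $C_3^3$ with basis $a,b,c$.** Let $C=\{a,-a,b,a+b,c,b+c\}$. Which sums of two elements of $C$ lie in $C$? Among the doubles, $2a=-a$ and $2(-a)=a$ lie in $C$, while $2b=-b$, $2(a+b)=-a-b$, $2c=-c$ and $2(b+c)=-b-c$ do not. The fifteen sums of two distinct elements are:

* with $a$: $a+(-a)=0$, $a+b$, $a+(a+b)=-a+b$, $a+c$, $a+(b+c)=a+b+c$;
* with $-a$: $-a+b$, $-a+(a+b)=b$, $-a+c$, $-a+(b+c)=-a+b+c$;
* with $b$: $b+(a+b)=a-b$, $b+c$, $b+(b+c)=-b+c$;
* the rest: $(a+b)+c=a+b+c$, $(a+b)+(b+c)=a-b+c$, $c+(b+c)=b-c$.

The only ones in $C$ are $a+b$ (as a sum of $a$ and $b$), $b$ (as a sum of $-a$ and $a+b$) and $b+c$ (as a sum of $b$ and $c$). Each of these counts twice in $r$, and each double counts once. So on $C$ the function $r$ is $0$ at $c$, $1$ at $\pm a$, and $2$ at $b$, $a+b$, $b+c$. Hence $c$ is thin and $\{b,a+b,b+c\}$ is a $\mathcal D$-set. The set $C\cap(C-c)=\{y\in C:y+c\in C\}$ is a $\mathcal D$-set by (F2). By the list and $2c\notin C$, it is $\{b\}$. So $b$ is thin, and so is $b+c$. Removing these two from $\{b,a+b,b+c\}$, we see that $a+b$ is thin, hence $a=(a+b)-b$ is thin.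

**The group $C_2^5$ with basis $e_1,\dots,e_5$.** Write, for example, $234$ for $e_2+e_3+e_4$. Let
$$C=\{1,\ 2,\ 3,\ 12,\ 23,\ 123,\ 4,\ 14,\ 234,\ 5,\ 25,\ 35,\ 45\}.$$
For $y\in C$ let $L(y)=\{z\in C:y+z\in C\}=C\cap(C+y)$. Then $r(y)=|L(y)|$. Call a triple $\{u,v,u+v\}\subseteq C$ with $u\ne v$ a *line in $C$*. Since $0\notin C$, the set $L(y)$ is the disjoint union of the pairs that remain when $y$ is removed from the lines in $C$ through $y$. So $r(y)$ is twice the number of these lines, and we have to find all lines in $C$.

Sort $C$ by cosets of $U=\langle e_1,e_2,e_3\rangle$: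
$$C\cap U=\{1,2,3,12,23,123\},\quad e_4+\{0,1,23\},\quad e_5+\{0,2,3\},\quad e_4+e_5+\{0\}.$$
The three points of a line sum to $0$. So their cosets are either all $U$, or $U$ and one other coset twice, or the three cosets different from $U$. We go through these possibilities.

* All three points in $U$: the seven nonzero vectors of $U$ form seven lines, and $C\cap U$ omits only $13$, which lies on three of them. The other four are $\{1,2,12\}$, $\{2,3,23\}$, $\{1,23,123\}$, $\{3,12,123\}$.
* Two points in $e_4+U$: the differences of elements of $\{0,1,23\}$ are $1$, $23$, $123$, all in $C$. This gives $\{1,4,14\}$, $\{23,4,234\}$, $\{123,14,234\}$.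
* Two points in $e_5+U$: the differences of elements of $\{0,2,3\}$ are $2$, $3$, $23$, all in $C$. This gives $\{2,5,25\}$, $\{3,5,35\}$, $\{23,25,35\}$.
* Two points in $e_4+e_5+U$: impossible, since $C$ has only one point there.
* One point in each of the three other cosets: $(e_4+u)+(e_5+v)=e_4+e_5$ with $u\in\{0,1,23\}$ and $v\in\{0,2,3\}$ forces $u=v=0$. This gives $\{4,5,45\}$.

So there are exactly eleven lines in $C$, and we read off:

| $y$ | $L(y)$ | $r(y)$ |
|---|---|---|
| 1 | 2, 12, 23, 123, 4, 14 | 6 |
| 2 | 1, 12, 3, 23, 5, 25 | 6 |
| 3 | 2, 23, 12, 123, 5, 35 | 6 |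
| 12 | 1, 2, 3, 123 | 4 |
| 23 | 2, 3, 1, 123, 4, 234, 25, 35 | 8 |
| 123 | 1, 23, 3, 12, 14, 234 | 6 |
| 4 | 1, 14, 23, 234, 5, 45 | 6 |
| 14 | 1, 4, 123, 234 | 4 |
| 234 | 23, 4, 123, 14 | 4 |
| 5 | 2, 25, 3, 35, 4, 45 | 6 |
| 25 | 2, 5, 23, 35 | 4 |
| 35 | 3, 5, 23, 25 | 4 |
| 45 | 4, 5 | 2 |

The value $8$ occurs only at $23$ and the value $2$ only at $45$, so $23$ and $45$ are thin. If $y\in C$ is thin, then $L(y)=C\cap(C+y)$ is a $\mathcal D$-set by (F2). Now we peel off further elements.

* $L(45)\cap L(23)=\{4\}$, so $4$ is thin, and $5=4+45$ is thin.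
* The $\mathcal D$-set $C\cap\{r=6\}=\{1,2,3,123,4,5\}$ meets $L(4)$ in $\{1,5\}$. As $5$ is thin, $1$ is thin, and so is $14=1+4$.
* The $\mathcal D$-set $C\cap\{r=4\}=\{12,14,234,25,35\}$ meets $L(1)$ in $\{12,14\}$. As $14$ is thin, $12$ is thin.
* $2=1+12$ and $3=2+23$ are thin.

All five basis vectors are thin. $\square$

## 8. Every other abelian group contains a seed or is cyclic

**Proposition 9.** (d) implies (c).

*Proof.* If $G=\langle g\rangle$ is cyclic, then $\{g\}$ is full, since $g$ is thin and generates $G$. So let $G$ be noncyclic, of exponent $n$, and not one of the four groups in (d). By the structure theorem for finite abelian groups, $G$ contains an element of order $n$, and we have the following cases.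

* $n\ge7$: $G$ contains $C_n$.
* $n=6$: $G\cong C_2^s\times C_3^t$ with $s,t\ge1$, and $(s,t)\ne(1,1)$ because $G$ is not cyclic. If $s\ge2$, then $G$ contains $C_6\times C_2$; if $t\ge2$, it contains $C_6\times C_3$.
* $n=5$: $G$ is a power of $C_5$ and not cyclic, so it contains $C_5\times C_5$.
* $n=4$: $G$ is a product of at least two factors $C_4$ or $C_2$, at least one of them $C_4$, so it contains $C_4\times C_2$.
* $n=3$: $G\cong C_3^t$ with $t\ge2$ and $t\neq2$, so it contains $C_3^3$.
* $n=2$: $G\cong C_2^s$ with $s\ge2$ and $s\ne2,3,4$, so it contains $C_2^5$.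

In each case $G$ contains a subgroup with a seed by Lemma 8. So $G$ has a seed by Lemma 7, and a seed is a full subset. $\square$

With Proposition 5 this proves (d)$\Rightarrow$(a), which is the conjecture.

## 9. In $C_2^2$, $C_2^3$, $C_2^4$ and $C_3^2$ every subset has an automorphism

By Lemma 2, to exclude the four groups it is enough to find automorphisms.

**Lemma 10.** If $\Gamma\in\{C_2^2,C_2^3,C_2^4,C_3^2\}$, then every subset $A\subseteq\Gamma$ satisfies $\alpha(A)=A$ for some $1\ne\alpha\in\operatorname{Aut}(\Gamma)$.

*Proof.* View $\Gamma$ as a vector space over $\mathbb F_2$ or $\mathbb F_3$, so that $\operatorname{Aut}(\Gamma)$ is the general linear group.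

**Step 1.** *We reduce to small spanning sets without $0$.* An automorphism stabilizes $A$ if and only if it stabilizes $A\setminus\{0\}$, and if and only if it stabilizes the complement of $A\setminus\{0\}$ in $\Gamma\setminus\{0\}$. So we may assume $0\notin A$ and $k:=|A|\le\frac12(|\Gamma|-1)$. If $A$ does not span $\Gamma$, choose a nonzero linear form $\varphi$ vanishing on $A$ and a vector $w\ne0$ with $\varphi(w)=0$, which exists since $\dim\Gamma\ge2$. The transvection $z\mapsto z+\varphi(z)w$ is a nontrivial automorphism, with inverse $z\mapsto z-\varphi(z)w$, and it fixes $A$ pointwise. So from now on $A$ spans $\Gamma$.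

**Step 2.** *We treat $\mathbb F_2^2$ and $\mathbb F_2^3$.* Here $k\le1$, respectively $k\le3$. A spanning set with so few elements exists only in $\mathbb F_2^3$, and there $A$ is a basis. Swap two of its elements.

**Step 3.** *We treat $\mathbb F_2^4$, by looking at the linear relations of $A$.* Now $A=\{a_1,\dots,a_k\}$ with $4\le k\le7$. Let $R=\{c\in\mathbb F_2^k:\sum_ic_ia_i=0\}$, of dimension $k-4$. Then $\Gamma\cong\mathbb F_2^k/R$, with $a_i$ the image of the $i$-th unit vector. So if a permutation $\tau\ne1$ of the indices preserves $R$, then $a_i\mapsto a_{\tau(i)}$ extends to a linear automorphism of $\Gamma$. It preserves $A$, and it is nontrivial because the $a_i$ are distinct. So we look for such a $\tau$.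

Let $M$ be a $(k-4)\times k$ matrix with row space $R$ and columns $u_1,\dots,u_k\in\mathbb F_2^{k-4}$. The elements of $R$ are the vectors $c=\lambda M$, with entries $c_i=\lambda u_i$. If $u_i=u_j$ for some $i\ne j$, then $c_i=c_j$ for all $c\in R$, and the transposition $(i\,j)$ preserves $R$. (For $k=4$ we have $R=0$, and every transposition does.)

Otherwise the columns are distinct, so $k\le2^{k-4}$. For $k=4,5,6,7$ the right side is $1,2,4,8$, so $k=7$, and the $u_i$ are all vectors of $\mathbb F_2^3$ except one vector $w$. There is $1\ne h\in\operatorname{GL}_3(2)$ with $hw=w$: take a nonzero linear form $\varphi$ with $\varphi(w)=0$, a vector $p\ne0$ with $\varphi(p)=0$, and $h(z)=z+\varphi(z)p$. Then $h$ permutes the $u_i$, say $hu_i=u_{\tau(i)}$, and $\tau\ne1$ because $h\neq1$ and $h$ fixes $w$. The matrix $hM$ also has row space $R$, and its columns are $u_{\tau(i)}$. So for $c=\lambda M\in R$ the vector $(c_{\tau(i)})_i=\lambda hM$ lies in $R$ again. Hence $\tau$ preserves $R$.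

**Step 4.** *We treat $\mathbb F_3^2$, by counting.* Here $k\le4$. The eight nonzero vectors form four pairs $\{\pm y\}$. Let $n_1$ be the number of pairs that meet $A$ in exactly one element, and $n_2$ the number of those contained in $A$. So $n_1+2n_2=k\le4$. If $n_1=0$, then $-1$ stabilizes $A$. Otherwise $(n_1,n_2)$ is one of the following, with the stated number of subsets of that type:

| $(n_1,n_2)$ | $(1,0)$ | $(1,1)$ | $(2,0)$ | $(2,1)$ | $(3,0)$ | $(4,0)$ |
|---|---|---|---|---|---|---|
| number of subsets | $8$ | $4\cdot2\cdot3=24$ | $6\cdot4=24$ | $6\cdot4\cdot2=48$ | $4\cdot8=32$ | $16$ |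

The group $\operatorname{GL}_2(3)$ has order $8\cdot6=48$ and preserves the type. For every type except $(2,1)$ there are fewer than $48$ subsets of that type, so the orbit of $A$ has fewer than $48$ elements and the stabilizer of $A$ is nontrivial. For type $(2,1)$ write $A=\{a,b,c,-c\}$, where $a$ and $b$ come from different pairs and hence form a basis, and $c\in\{\pm(a+b),\pm(a-b)\}$. The automorphism swapping $a$ and $b$ fixes $a+b$ and sends $a-b$ to its negative, so it preserves $A$. $\square$

**Proposition 11.** (a) implies (d), and (b) implies (d).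

*Proof.* Suppose that $G$ is one of the four groups.

Assume (a). By Proposition 1 there is a set $A$ generating $\hat G$ with $\operatorname{GL}(S_A)=\{D_h\}$. As $\hat G\cong G$, Lemma 10 gives $1\ne\alpha\in\operatorname{Aut}(\hat G)$ with $\alpha(A)=A$. This contradicts Lemma 2.

Assume (b), with the subset $A\subseteq G$. Lemma 10 gives $1\ne\alpha\in\operatorname{Aut}(G)$ with $\alpha(A)=A$. Since $\alpha(x)-\alpha(y)=\alpha(x-y)$, which lies in $A$ if and only if $x-y$ does, $\alpha$ is an automorphism of $\operatorname{Cay}(G,A)$. It fixes $0$ and is not the identity, so it is not a translation, a contradiction. $\square$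

The implications (d)$\Rightarrow$(c)$\Rightarrow$(a)$\Rightarrow$(d) and (c)$\Rightarrow$(b)$\Rightarrow$(d) are now all proved, and with them Theorem 4. In particular, a finite abelian group is generically closed with respect to some representation over $\mathbb C$ if and only if it is not isomorphic to $C_2^2$, $C_2^3$, $C_2^4$ or $C_3\times C_3$. $\blacksquare$
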